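\title{Genus, index and co-genus give different variational eigenvalues of the fractional $p$-Laplacian}

\begin{abstract}
Variational eigenvalues of the fractional $p$-Laplacian on a bounded domain are defined by a min--max over symmetric sets, whose size can be measured by the Krasnoselskii genus, by the Fadell--Rabinowitz cohomological index, or by the co-genus. We show that the three $k$-th values always agree for $k\le 3$, and that for each $k\ge 4$ each of the two equalities fails on some smooth bounded domain for all large $p$. For large $p$, on a domain made of balls joined by thin tubes, a low sublevel set of the energy admits odd maps to and from the box complex of a graph. The graph can be chosen so that this complex behaves like the suspension of a double cover of a lens space, or of a Klein bottle, and on these spaces the three invariants differ.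
\end{abstract}

\section{Introduction}

\subsection{Three min--max sequences}

Let $N\ge 2$, let $\Omega\subset\mathbb R^N$ be a nonempty bounded open set, and let $0<s<1$ and $p>1$. Put
\[
[u]_{s,p}^p=\iint_{\mathbb R^{2N}}\frac{|u(x)-u(y)|^p}{|x-y|^{N+sp}}\,dx\,dy,
\]
\[
X(\Omega)=\{u\in L^p(\mathbb R^N):\ [u]_{s,p}<\infty,\ u=0 \text{ a.e.\ in } \mathbb R^N\setminus\Omega\}.
\]
We write $\|\cdot\|_q$ for the norm of $L^q(\mathbb R^N)$ and $B(x,\rho)$ for an open ball. The space $X(\Omega)$ is normed by $[\,\cdot\,]_{s,p}$, thanks to the Poincar\'e inequality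
\begin{equation}\label{eq:poincare}
\|u\|_p\le C\,[u]_{s,p}\qquad(u\in X(\Omega)).
\end{equation}
To prove it, take a ball $B'$ disjoint from $\Omega$ and let $\ell=\operatorname{diam}(\Omega\cup B')$. For $x\in\Omega$ and a.e.\ $y\in B'$ we have $|u(x)|^p=|u(x)-u(y)|^p\le \ell^{N+sp}|u(x)-u(y)|^p|x-y|^{-N-sp}$; now integrate over $\Omega\times B'$.

The eigenvalues of the problem
\[
(-\Delta)_p^s u=\lambda|u|^{p-2}u \ \text{ in } \Omega,\qquad u=0 \ \text{ in } \mathbb R^N\setminus\Omega,
\]
are the critical values of $\Phi(u)=[u]_{s,p}^p$ restricted to $\mathcal S=\{u\in X(\Omega):\|u\|_p=1\}$. For $p\ne2$ the equation is not linear, and in the min--max formula for the $k$-th eigenvalue the unit spheres of $k$-dimensional subspaces are replaced by symmetric subsets of $\mathcal S$ that are, in a topological sense, at least as large as $S^{k-1}$. There are three ways to say this. Let $Y$ be a nonempty compact metrizable space with a free involution $y\mapsto -y$, and let $\bar Y=Y/\mathbb Z_2$. A map is called \emph{odd} if it is continuous and commutes with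 the involutions.
\begin{itemize}
\item The \emph{Krasnoselskii genus} $\mathrm{gen}(Y)$ is the infimum of the $k\ge1$ for which there is an odd map $Y\to\mathbb R^k\setminus\{0\}$, or equivalently $Y\to S^{k-1}$.
\item The \emph{Fadell--Rabinowitz index} is $\mathrm{ind}(Y)=\sup\{k\ge1:\omega_Y^{k-1}\neq0\}$, where $\omega_Y\in H^1(\bar Y;\mathbb Z_2)$ is the pull-back of the generator of $H^1(\mathbb{RP}^\infty;\mathbb Z_2)$ under the classifying map $\bar Y\to\mathbb{RP}^\infty$ of the double cover $Y\to\bar Y$ (Alexander--Spanier cohomology).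
\item The \emph{co-genus} $\mathrm{cog}(Y)$ is the supremum of the $k\ge1$ for which there is an odd map $S^{k-1}\to Y$.
\end{itemize}
The genus compares $Y$ with spheres from above, the co-genus from below, and the index records what mod 2 cohomology sees of either comparison; one has $\mathrm{cog}\le\mathrm{ind}\le\mathrm{gen}$ (see Section~\ref{sec:top}). Let $\mathcal F$ be the family of nonempty compact sets $A=-A\subset\mathcal S$. For $\iota\in\{\mathrm{gen},\mathrm{ind},\mathrm{cog}\}$ and $k\ge1$ define
\[
\mu_k^\iota=\inf_{A\in\mathcal F,\ \iota(A)\ge k}\ \sup_{u\in A}\Phi(u),\qquad \lambda_k=\mu_k^{\mathrm{ind}}.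
\]
Each sequence is nondecreasing in $k$, and $\mu_k^{\mathrm{gen}}\le\lambda_k\le\mu_k^{\mathrm{cog}}$. The following question comes from the paper of Iannizzotto and Squassina \cite{IS}.

\medskip
\noindent\textbf{Question.} \emph{Does $\mu^{\mathrm{gen}}_k=\lambda_k=\mu^{\mathrm{cog}}_k$ hold for all $k\ge1$ and for every $N\ge2$, every smooth bounded domain $\Omega\subset\mathbb R^N$, every $s\in(0,1)$ and every $p>1$ with $p\ne2$?}

\subsection{The simplest cases}

By definition, $\mu_k^\iota<c$ if and only if the sublevel set $\{u\in\mathcal S:\Phi(u)<c\}$ contains a set $A\in\mathcal F$ with $\iota(A)\ge k$. So the question is whether the three invariants measure the sublevel sets of $\Phi$ in the same way.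

For $k=1$ they do: every $A\in\mathcal F$ contains a pair $\{u,-u\}$, so all three first values equal $\inf_{\mathcal S}\Phi$. For $p=2$ they do for every $k$. Indeed, $Q(u)=\Phi(u)-c\|u\|_2^2$ is then a continuous quadratic form. Suppose that the subspaces on which $Q$ is negative definite have maximal dimension $n<\infty$, and let $E$ be one of dimension $n$. Then $X(\Omega)=E\oplus E^Q$, where $E^Q$ is the $Q$-orthogonal complement, and $Q\ge0$ on $E^Q$ by maximality. The projection onto $E$ along $E^Q$ is an odd map from $\{Q<0\}$ to $E\setminus\{0\}$. Hence, if $\{Q<0\}$ contains a set of genus at least $k$, then $Q$ is negative definite on some $k$-dimensional subspace, whose $L^2$-unit sphere has co-genus at least $k$. This gives $\mu_k^{\mathrm{cog}}\le\mu_k^{\mathrm{gen}}$.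

These cases suggest a positive answer: sublevel sets look like spheres. On the other hand, the three invariants differ on suitable abstract spaces, and for $p\neq2$ nothing in the argument above survives. The issue is which spaces the sublevel sets of $\Phi$ can imitate. We show that, for large $p$, they can imitate the suspension of any closed symmetric submanifold of a sphere, and that in every case they share enough structure with a suspension to force equality up to $k=3$.

\subsection{Results}

\begin{theorem}\label{thm:differ}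
Let $0<s<1$.
\begin{enumerate}
\item[(a)] For every $m\ge4$ there is $N_0$ such that for every $N\ge N_0$ there are a smooth bounded domain $\Omega\subset\mathbb R^N$ and $p_0>2$ with $\mu^{\mathrm{gen}}_m<\lambda_4$ for all $p\ge p_0$. Hence $\mu_k^{\mathrm{gen}}<\lambda_k$ for all $4\le k\le m$.
\item[(b)] For every $k\ge4$ there is $N_0$ such that for every $N\ge N_0$ there are a smooth bounded domain $\Omega\subset\mathbb R^N$ and $p_0>2$ with $\lambda_k<\mu_k^{\mathrm{cog}}$ for all $p\ge p_0$.
\item[(c)] For every $m\ge5$ there are $N$, a single smooth bounded domain $\Omega\subset\mathbb R^N$ and $p_0>2$ such that for all $p\ge p_0$ both $\lambda_4<\mu_4^{\mathrm{cog}}$ and $\mu^{\mathrm{gen}}_{m+3}<\lambda_8$ hold. In particular $\mu_8^{\mathrm{gen}}<\lambda_8$.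
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:agree}
For every nonempty bounded open set $\Omega$, every $0<s<1$, $p>1$ and $k\in\{1,2,3\}$,
\[
\mu_k^{\mathrm{gen}}=\lambda_k=\mu_k^{\mathrm{cog}}.
\]
\end{theorem}

The answer to the question is therefore negative, and $k=4$ is the first place where equality can fail. The examples have $N$ and $p$ large; nothing is claimed about a prescribed small $N$ or a prescribed $p$.

Section~\ref{sec:top} collects the topological tools and defines the box complex $T(G)$ of a graph $G$. Section~\ref{sec:largep} is the analytic part: as $p\to\infty$ the functional $\Phi^{1/p}$ turns into the $s$-H\"older seminorm, and a low sublevel set is compared with $T(G)$ for a graph read off from the deepest points of $\Omega$. Section~\ref{sec:realize} shows that every graph comes from a domain and that every suspension is approximated by a box complex. Sections~\ref{sec:lens} and~\ref{sec:klein} supply the two spaces and prove Theorem~\ref{thm:differ}. Section~\ref{sec:agree}, which proves Theorem~\ref{thm:agree}, is independent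 of the rest.

\section{Odd maps, joins and box complexes}\label{sec:top}

\subsection{Monotonicity}

Throughout, $\iota$ denotes any of the three invariants. If there is an odd map $g:Y\to Y'$, then $\iota(Y)\le\iota(Y')$. For the genus and the co-genus, compose with $g$. For the index, let $\bar g:\bar Y\to\bar Y'$ be the induced map; the classifying map of $Y'$ composed with $\bar g$ classifies $Y$, so $\omega_Y=\bar g^*\omega_{Y'}$, and $\omega_{Y'}^k=0$ implies $\omega_Y^k=0$. Since $H^*(\mathbb{RP}^{k-1};\mathbb Z_2)=\mathbb Z_2[x]/(x^k)$, we have $\mathrm{ind}(S^{k-1})=k$, and monotonicity applied to odd maps $S^{k-1}\to Y\to S^{n-1}$ gives $\mathrm{cog}(Y)\le\mathrm{ind}(Y)\le\mathrm{gen}(Y)$.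

For a general set $A\in\mathcal F$ we use the index only through monotonicity. All computations of the index are made for \emph{finite free complexes}, that is, spaces with a finite triangulation whose simplices are permuted freely by the involution. A closed smooth manifold $Y$ with a free smooth involution is one: lift a triangulation of $\bar Y$. For a finite free complex, $\bar Y$ is a finite CW complex, Alexander--Spanier cohomology agrees with singular cohomology, the index is finite, and $\omega_Y$ takes the value $1$ on a loop in $\bar Y$ exactly when the lifts of the loop to $Y$ are not closed.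

\subsection{Joins}

Let $Y=-Y\subset S^{a-1}$ be compact and nonempty, and let $c(Y)=\{\rho y:\rho\ge0,\ y\in Y\}$ be its cone. An odd map $g:Y\to Z\subset S^{b-1}$ extends to the odd norm-preserving map $c(g):c(Y)\to c(Z)$, $\rho y\mapsto\rho g(y)$. For $Y\subset S^{a-1}$ and $Y'\subset S^{a'-1}$ the \emph{join} is
\[
Y*Y'=\bigl(c(Y)\times c(Y')\bigr)\cap S^{a+a'-1},
\]
with the antipodal involution. The join is associative and commutative up to a permutation of coordinates, $S^{a-1}*S^{a'-1}=S^{a+a'-1}$, and odd maps $g,g'$ have a join $g*g'$, the restriction of $c(g)\times c(g')$. The join of finite free complexes is a finite free complex, triangulated by the joins of simplices. We put $\Sigma^0Y=Y$, $\Sigma^jY=Y*S^{j-1}$ for $j\ge1$, and $\Sigma Y=\Sigma^1Y$; thus $\Sigma^{j}Y=\Sigma(\Sigma^{j-1}Y)$. The points of $\Sigma Y$ are $[y,t]=(\sqrt{1-t^2}\,y,t)$ with $y\in Y$, $t\in[-1,1]$, and $\Sigma Y$ is the quotient of $Y\times[-1,1]$ in which each end is collapsed to a point.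

\begin{lemma}\label{lem:index}
Let $Y$ and $Y'$ be finite free complexes as above. Then
\begin{enumerate}
\item[(i)] $\mathrm{ind}(Y*Y')\le\mathrm{ind}(Y)+\mathrm{ind}(Y')$;
\item[(ii)] $\mathrm{ind}(\Sigma Y)=\mathrm{ind}(Y)+1$.
\end{enumerate}
\end{lemma}

\begin{proof}
Coefficients are in $\mathbb Z_2$.

(i) Let $J=Y*Y'$, $\omega=\omega_J$, $a=\mathrm{ind}(Y)$, $a'=\mathrm{ind}(Y')$. The symmetric open sets $U=\{(v,v')\in J:v\ne0\}$ and $U'=\{(v,v')\in J: v'\ne0\}$ cover $J$. The odd map $U\to Y$, $(v,v')\mapsto v/|v|$, shows that $\omega|_{\bar U}$ is a pull-back of $\omega_Y$, so $\omega^a$ restricts to $0$ on $\bar U$. By the exact sequence of the pair, $\omega^a$ is the image of a class in $H^a(\bar J,\bar U)$. In the same way $\omega^{a'}$ is the image of a class in $H^{a'}(\bar J,\bar U')$. The cup product of these two classes lies in $H^{a+a'}(\bar J,\bar U\cup\bar U')=0$ and maps to $\omega^{a+a'}$. Hence $\omega^{a+a'}=0$.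

(ii) Let $\pi:D=Y\times_{\mathbb Z_2}[-1,1]\to\bar Y$ be the interval bundle obtained from the involution $(y,t)\mapsto(-y,-t)$. The two poles of $\Sigma Y$ are exchanged by the involution, so $\overline{\Sigma Y}=D/\partial D$, and $\tilde H^*(\overline{\Sigma Y})\cong H^*(D,\partial D)$ multiplicatively. Recall the Thom isomorphism: there is a class $\Theta\in H^1(D,\partial D)$ that restricts to the generator on each fiber $([-1,1],\{\pm1\})$, and $\beta\mapsto \Theta\cup\pi^*\beta$ is an isomorphism $H^{k}(\bar Y)\to H^{k+1}(D,\partial D)$ for all $k$.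

Write $\omega_{\Sigma Y}=\Theta\cup\pi^*\beta$ with $\beta\in H^0(\bar Y)$, a locally constant function. The fiber over $\pm y$ closes up to the circle $(\{\pm y\}*S^0)/\mathbb Z_2$, over which the double cover $\{\pm y\}*S^0\cong S^1$ is connected. So $\omega_{\Sigma Y}$ is nonzero on every fiber, $\beta\equiv1$, and $\omega_{\Sigma Y}=\Theta$. The image of $\Theta$ in $H^1(D)$ restricts on the zero section to $\omega_Y$, because $y\mapsto[y,0]$ is odd; so this image is $\pi^*\omega_Y$. Hence $\omega_{\Sigma Y}^k=\Theta\cup\pi^*\omega_Y^{k-1}$ for $k\ge1$, and this is nonzero if and only if $\omega_Y^{k-1}\ne0$.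
\end{proof}

\subsection{The box complex of a graph}

Graphs are finite and have no loops; $x\sim x'$ means that $x$ and $x'$ are adjacent. For a graph $G$ with nonempty vertex set $V$ let
\[
c(G)=\{\tau\in\mathbb R^V:\ \tau_x>0>\tau_{x'}\ \text{ implies }\ x\sim x'\},
\]
a closed symmetric cone. The \emph{box complex} $T(G)$ is the intersection of $c(G)$ with the Euclidean unit sphere. Radial projection identifies it oddly with
\[
T_1(G)=c(G)\cap\Bigl\{\sum_x|\tau_x|=1\Bigr\}\qquad\text{and}\qquad T_\infty(G)=c(G)\cap\Bigl\{\max_x|\tau_x|=1\Bigr\},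
\]
and any odd map into $c(G)\setminus\{0\}$ yields an odd map into $T(G)$. The set $T_1(G)$ is the union of those faces of the cross-polytope, spanned by $e_x$ $(x\in P)$ and $-e_{x'}$ $(x'\in Q)$, for which every vertex of $P$ is adjacent to every vertex of $Q$; here $P$ or $Q$ may be empty. So $T(G)$ is a finite free complex.

For the complete graph $K_n$ there is no constraint and $T(K_n)=S^{n-1}$. For a graph without edges, $c(G)=\{\tau\ge0\}\cup\{\tau\le0\}$ and all three invariants of $T(G)$ equal $1$. If $G_1\vee G_2$ denotes the disjoint union together with all edges between $G_1$ and $G_2$, then $c(G_1\vee G_2)=c(G_1)\times c(G_2)$, that is,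
\begin{equation}\label{eq:joingraph}
T(G_1\vee G_2)=T(G_1)*T(G_2).
\end{equation}

\section{Sublevel sets for large $p$}\label{sec:largep}

In this section $p$ varies, so we write $\Phi_p$ and $\mathcal S_p$. We put $a^\pm=\max\{\pm a,0\}$ and $d_\Omega(y)=\operatorname{dist}(y,\mathbb R^N\setminus\Omega)$.

\subsection{Two balls at $p=\infty$}\label{sub:twoballs}

Since $\Phi_p(u)^{1/p}$ is the $L^p$-norm of the quotient $|u(y)-u(y')|/|y-y'|^s$ with respect to the measure $|y-y'|^{-N}dy\,dy'$, the formal limit problem consists of the H\"older seminorm $H(v)=\sup_{y\ne y'}|v(y)-v(y')|/|y-y'|^s$ on continuous functions with $v=0$ off $\Omega$ and $\|v\|_\infty=1$. The mechanism of the proof is visible for $\Omega=B(x,1)\cup B(x',1)$ with $\ell=|x-x'|>2$.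

If $|v(y)|=1$, comparison with a nearest point outside $\Omega$ gives $1\le H(v)\,d_\Omega(y)^s$. So $H\ge1$, and a function $v$ in the lowest level set $\mathcal H=\{H\le1\}$, which is compact in the sup norm, has $|v(y)|=1$ only for $y\in\{x,x'\}$. Thus $v\mapsto(v(x),v(x'))$ is an odd map from $\mathcal H$ to the boundary of the square $[-1,1]^2$, and $\mathrm{gen}(\mathcal H)\le2$. Whether one can go around the square depends on $\ell$, because the corner $(1,-1)$ requires $2\le\ell^s$.
\begin{itemize}
\item If $\ell<2^{1/s}$, then $v(x)+v(x')\ne0$ on $\mathcal H$: if, say, $v(x)=1$, then $v(x')\ge1-\ell^s>-1$. So all invariants of $\mathcal H$ equal $1$, as for the box complex of two nonadjacent vertices.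
\item If $\ell\ge2^{1/s}$, place at $x$ and $x'$ the bumps $\pm(|\tau_x|-|y-x|^s)^+$ and $\pm(|\tau_{x'}|-|y-x'|^s)^+$ with the signs of $\tau_x,\tau_{x'}$. Inequality \eqref{eq:modulus} below, with $r=1$ and $s'=s$, shows that the sum lies in $\mathcal H$ for every $\tau$ on the boundary of the square. So all invariants equal $2$, as for $T(K_2)=S^1$.
\end{itemize}
With more balls, each pair of centers is adjacent or not according to the threshold $2^{1/s}$, and the box complex appears. Note that $2^{1/s}>2$ because $s<1$. With the threshold $2$, centers of disjoint unit balls would always be adjacent, and only complete graphs, hence spheres, would occur.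

\subsection{The comparison with the box complex}

\begin{proposition}\label{prop:reduction}
Let $\Omega\subset\mathbb R^N$ be a smooth bounded domain, let $r,\varepsilon>0$, $R=2^{1/s}r$, and let $V\subset\Omega$ be finite and nonempty. Assume:
\begin{enumerate}
\item[(H1)] $B(x,r)\subset\Omega$ for all $x\in V$;
\item[(H2)] $\{d_\Omega\ge r\}\subset\bigcup_{x\in V}B(x,\varepsilon)$;
\item[(H3)] for all $x,x'\in V$, including $x=x'$, either $|x-x'|\ge R$ or $|x-x'|<R-2\varepsilon$.
\end{enumerate}
Let $G$ be the graph on $V$ with $x\sim x'$ if and only if $|x-x'|\ge R$. Then there is $\Lambda_*>r^{-s}$ such that for every $\Lambda\in(r^{-s},\Lambda_*)$ there is $p_0$ such that, for all $p\ge p_0$ and each $\iota$,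
\[
\mu_k^\iota<\Lambda^p\ \text{ if } k\le\iota(T(G)),\qquad \mu_k^\iota\ge\Lambda_*^p\ \text{ if }k>\iota(T(G)).
\]
\end{proposition}

Condition (H1) makes room for bumps of height one and is all that the upper bound needs. Condition (H2) says that a function with H\"older seminorm about $r^{-s}$ can reach height one only near $V$, and (H3) says that an error $\varepsilon$ in the position of two peaks does not change whether they are adjacent; these two give the lower bound. The proposition follows from Lemmas~\ref{lem:upper} and~\ref{lem:lower}, which construct odd maps in the two directions.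

\subsection{From the complex to the sublevel set}

The bumps of Section~\ref{sub:twoballs} have modulus of continuity exactly $t^s$, and inserting this bound into $\Phi_p$ produces the divergent integral $\int_0^1 dt/t$. We use an exponent $s'$ slightly larger than $s$; the price is a factor close to $1$ in the H\"older seminorm.

\begin{lemma}\label{lem:upper}
Assume \textup{(H1)}. For every $\Lambda>r^{-s}$ there is $p_1$ such that for every $p\ge p_1$ there is an odd map $T(G)\to\{u\in\mathcal S_p:\Phi_p(u)<\Lambda^p\}$.
\end{lemma}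

\begin{proof}
Let $s'\in[s,1)$. For $\tau\in T_\infty(G)$ put
\[
g_\tau(y)=\max_{x\in V}\bigl(\tau_x^+-(|y-x|/r)^{s'}\bigr)^+,\qquad u_\tau=g_\tau-g_{-\tau}.
\]
Then $u_{-\tau}=-u_\tau$, $0\le g_{\pm\tau}\le1$, and $g_\tau(y)>0$ only if $|y-x|<r$ for some $x$ with $\tau_x>0$. By (H1), $u_\tau=0$ off $\Omega$. Moreover $g_\tau g_{-\tau}=0$: if both factors were positive at $y$, there would be $x,x'$ with $\tau_x>0>\tau_{x'}$, hence $x\sim x'$, and $|x-x'|<2r<R$, a contradiction. So $g_{\pm\tau}=u_\tau^\pm$.

\emph{Modulus of continuity.} We claim that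
\begin{equation}\label{eq:modulus}
|u_\tau(y)-u_\tau(y')|\le\min\{t^{s'},2\},\qquad t=|y-y'|/r.
\end{equation}
The bound $2$ holds as $|u_\tau|\le1$. Since $(a+b)^{s'}\le a^{s'}+b^{s'}$ for $a,b\ge0$, each function $y\mapsto(|y-x|/r)^{s'}$ has modulus $t^{s'}$, and so do $g_{\pm\tau}$, which are maxima of such functions up to sign and constants. This proves \eqref{eq:modulus} if $u_\tau(y),u_\tau(y')$ are both $\ge0$ or both $\le0$. Let $u_\tau(y)>0>u_\tau(y')$, let $x,x'$ realize the maxima in $g_\tau(y)$ and $g_{-\tau}(y')$, and put $a=|y-x|/r$, $b=|y'-x'|/r$. As $\tau_x>0>\tau_{x'}$, we have $x\sim x'$, so $2^{1/s'}\le2^{1/s}\le|x-x'|/r\le a+t+b$. Hence $2\le a^{s'}+t^{s'}+b^{s'}$, and $u_\tau(y)-u_\tau(y')\le(1-a^{s'})+(1-b^{s'})\le t^{s'}$.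

\emph{Energy.} Now fix $s'\in(s,1)$ so close to $s$ that $\kappa=r^{-s}2^{1-s/s'}<\Lambda$. The functions $t^{s'-s}$ and $2t^{-s}$ are increasing and decreasing and cross at $t=2^{1/s'}$, so
\[
\frac{|u_\tau(y)-u_\tau(y')|}{|y-y'|^s}\le r^{-s}\min\{t^{s'-s},2t^{-s}\}\le\kappa .
\]
Only pairs with $y$ or $y'$ in $\Omega$ contribute to $\Phi_p$. For $\rho=|y-y'|<r$ we bound the $p$-th power of the quotient by $r^{-sp}t^{(s'-s)p}$, and for $\rho\geq r$ by $\kappa^{p-1}\cdot2\rho^{-s}$. In polar coordinates, using $r^{-s}\le\kappa$ and $p\ge1$,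
\begin{equation}\label{eq:energy}
\Phi_p(u_\tau)\le2|\Omega||S^{N-1}|\Bigl(r^{-sp}\int_0^1t^{(s'-s)p-1}dt+2\kappa^{p-1}\int_r^\infty\rho^{-1-s}d\rho\Bigr)\le C\kappa^p
\end{equation}
with $C=2|\Omega||S^{N-1}|\bigl(\frac1{s'-s}+\frac2s\bigr)$, independent of $\tau$ and $p$. Choose $\zeta\in(0,1)$ with $\kappa/(1-\zeta^{s'})<\Lambda$. Some $|\tau_x|$ equals $1$, so $|u_\tau|\ge1-\zeta^{s'}$ on $B(x,\zeta r)$, and
\[
\Phi_p\Bigl(\frac{u_\tau}{\|u_\tau\|_p}\Bigr)\le\frac{C}{|B(0,\zeta r)|}\Bigl(\frac{\kappa}{1-\zeta^{s'}}\Bigr)^p<\Lambda^p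
\]
for all $\tau$ as soon as $p\ge p_1$, with $p_1$ independent of $\tau$.

\emph{Continuity.} We have $\|g_\tau-g_{\tau'}\|_\infty\le\max_x|\tau_x-\tau'_x|$, so $w=u_\tau-u_{\tau'}$ tends to $0$ uniformly as $\tau\to\tau'$. By \eqref{eq:modulus}, $|w(y)-w(y')|\le2\min\{t^{s'},2\}$, and $(2\min\{t^{s'},2\})^p|y-y'|^{-N-sp}$ is integrable over the pairs that meet $\Omega$, by the computation in \eqref{eq:energy}. Dominated convergence gives $[w]_{s,p}\to0$. With \eqref{eq:poincare}, the map $\tau\mapsto u_\tau/\|u_\tau\|_p$ is continuous into $X(\Omega)$, and it is odd.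
\end{proof}

\subsection{From the sublevel set to the complex}

We want to read off from $u$ the positions and signs of its peaks, and this needs pointwise control. Fix an open ball $D\supset\overline\Omega$. For $\sigma\in(0,1)$ let $W^{\sigma,q}(D)$ be the space of $u\in L^q(D)$ with $\iint_{D\times D}|u(x)-u(y)|^q|x-y|^{-N-\sigma q}<\infty$. If $\sigma q>N$, then $W^{\sigma,q}(D)$ embeds continuously in $C^{0,\sigma-N/q}(\overline D)$ \cite[Theorem~8.2]{DPV}. If $\Omega$ is smooth, $\mathbb R^N\setminus\Omega$ is the closure of its interior, so a continuous function that vanishes a.e.\ off $\Omega$ vanishes everywhere off $\Omega$; this is the only use of smoothness. Together with \eqref{eq:poincare} we obtain: for $sp>N$, the elements of $X(\Omega)$ are continuous functions vanishing everywhere off $\Omega$, and the inclusion of $X(\Omega)$ in $C(\mathbb R^N)$ with the sup norm is continuous. The constant depends on $p$; what we need uniformly in $p$ comes from compactness.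

\begin{lemma}\label{lem:approx}
Let $\Omega$ be a smooth bounded domain and $\Lambda_*,\eta>0$. There is $p_*>N/s$ such that for every $p\ge p_*$ and every $u\in\mathcal S_p$ with $\Phi_p(u)\le\Lambda_*^p$ there is $v\in C(\mathbb R^N)$ with
\[
v=0\text{ off }\Omega,\qquad |v(y)-v(y')|\le\Lambda_*|y-y'|^s,\qquad\|v\|_\infty=1,\qquad\|u-v\|_\infty<\eta .
\]
\end{lemma}

\begin{proof}
Otherwise there are $p_n\to\infty$ with $sp_n>N$ and $u_n\in\mathcal S_{p_n}$ with $\Phi_{p_n}(u_n)\le\Lambda_*^{p_n}$ for which no such $v$ exists. Let $\ell=\operatorname{diam}D$. For $q>2N/s$ and $p_n\ge q$, the bound $|x-y|\le\ell$ and H\"older's inequality with exponent $p_n/q$ give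
\begin{equation}\label{eq:holder}
\begin{split}
\iint_{D\times D}\frac{|u_n(x)-u_n(y)|^q}{|x-y|^{sq}}
&\le\ell^{Nq/p_n}\iint_{D\times D}\Bigl(\frac{|u_n(x)-u_n(y)|}{|x-y|^{s+N/p_n}}\Bigr)^q\\
&\le\ell^{Nq/p_n}|D|^{2(1-q/p_n)}\Lambda_*^q,
\end{split}
\end{equation}
and also $\|u_n\|_q\le|\Omega|^{1/q-1/p_n}$. Fix one such $q$ and put $\sigma=s-N/q\in(0,1)$. Then $sq=N+\sigma q$ and $\sigma q>N$, so $(u_n)$ is bounded in $W^{\sigma,q}(D)$, hence in $C^{0,\sigma-N/q}(\overline D)$. By the Arzel\`a--Ascoli theorem a subsequence converges uniformly on $\mathbb R^N$ to a continuous function $v$ with $v=0$ off $\Omega$.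

Fatou's lemma in \eqref{eq:holder} shows that the $L^q(D\times D)$-norm of $|v(x)-v(y)|/|x-y|^s$ is at most $|D|^{2/q}\Lambda_*$ for every $q>2N/s$. Letting $q\to\infty$ we get $|v(x)-v(y)|\le\Lambda_*|x-y|^s$ a.e.\ on $D\times D$, and everywhere by continuity. If $x\in\Omega$ and $y\notin D$, the segment $[x,y]$ contains a point $y'\in\partial\Omega\subset D$, and $|v(x)-v(y)|=|v(x)-v(y')|\le\Lambda_*|x-y'|^s\le\Lambda_*|x-y|^s$. If $x,y\notin\Omega$, both values vanish. So the H\"older bound holds on $\mathbb R^N$. From $1=\|u_n\|_{p_n}\le|\Omega|^{1/p_n}\|u_n\|_\infty$ we get $\|v\|_\infty\ge1$, and from $\|v\|_q=\lim\|u_n\|_q\le|\Omega|^{1/q}$ for all large $q$ we get $\|v\|_\infty\le1$. Thus $v$ is admissible for $u_n$ when $n$ is large, a contradiction.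
\end{proof}

The vector of values $(u(x))_{x\in V}$ does not lie in $c(G)$ in general: in the first case of Section~\ref{sub:twoballs} the bound $v(x')\ge1-\ell^s$ does not exclude negative values of $v(x')$. The H\"older bound forbids only two values close to $+1$ and $-1$ at nonadjacent vertices. We therefore record the excess of $\pm u$ over a level close to $1$, and we take the maximum over an $\varepsilon$-ball because the peak need not sit at the vertex.

\begin{lemma}\label{lem:lower}
Assume \textup{(H2)} and \textup{(H3)}. There are $\Lambda_*>r^{-s}$ and $p_*$ such that for every $p\ge p_*$ there is an odd map $\{u\in\mathcal S_p:\Phi_p(u)\le\Lambda_*^p\}\to T(G)$.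
\end{lemma}

\begin{proof}
Choose first $\eta\in(0,\frac14)$ small and then $\Lambda_*>r^{-s}$ close to $r^{-s}$ so that
\begin{enumerate}
\item[(L1)] $d_\Omega(y)\ge\Lambda_*^{-1/s}$ implies $y\in\bigcup_{x\in V}B(x,\varepsilon)$;
\item[(L2)] $|x-x'|+2\varepsilon<((2-6\eta)/\Lambda_*)^{1/s}$ for all nonadjacent $x,x'\in V$, including $x=x'$.
\end{enumerate}
For (L1): the compact sets $\{d_\Omega\ge\rho\}$ decrease to $\{d_\Omega\ge r\}$ as $\rho\uparrow r$, and this intersection lies in the open set $\bigcup_x B(x,\varepsilon)$ by (H2). For (L2): there are finitely many pairs, each has $|x-x'|+2\varepsilon<R$ by (H3), and the right side of (L2) tends to $(2r^s)^{1/s}=R$ as $\eta\to0$ and $\Lambda_*\to r^{-s}$. Let $p_*$ be given by Lemma~\ref{lem:approx} and let $p\ge p_*$. For $u\in X(\Omega)$ and $x\in V$ put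
\[
\alpha_x(u)=\max_{\overline{B(x,\varepsilon)}}\bigl(u-(1-2\eta)\bigr)^+,\qquad\tau_x(u)=\alpha_x(u)-\alpha_x(-u).
\]
Each $\alpha_x$ is $1$-Lipschitz for the sup norm, hence continuous on $X(\Omega)$ as $sp>N$. So $\tau:X(\Omega)\to\mathbb R^V$ is odd. Let $u\in\mathcal S_p$ with $\Phi_p(u)\le\Lambda_*^p$, and let $v$ be as in Lemma~\ref{lem:approx}. We show that $\tau(u)\in c(G)\setminus\{0\}$.

Suppose $\alpha_x(u)>0$ and $\alpha_{x'}(-u)>0$. There are $y\in\overline{B(x,\varepsilon)}$ and $y'\in\overline{B(x',\varepsilon)}$ with $u(y)>1-2\eta$ and $u(y')<-(1-2\eta)$, so $v(y)-v(y')>2-6\eta$. The H\"older bound gives $|x-x'|+2\varepsilon\ge|y-y'|>((2-6\eta)/\Lambda_*)^{1/s}$, and $x\sim x'$ by (L2). This proves $\tau(u)\in c(G)$, and also $\alpha_x(u)\alpha_x(-u)=0$ for each $x$, since $G$ has no loops. Next take $y$ with $|v(y)|=1$. Comparison with a nearest point off $\Omega$ gives $1\le\Lambda_*d_\Omega(y)^s$, so $y\in B(x,\varepsilon)$ for some $x\in V$ by (L1). As $|u(y)|>1-\eta$, one of $\alpha_x(\pm u)$ is positive; the other is zero, so $\tau_x(u)\ne0$.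 The required map is $u\mapsto\tau(u)/|\tau(u)|$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:reduction}]
Take $\Lambda_*,p_*$ from Lemma~\ref{lem:lower}, $p_1$ from Lemma~\ref{lem:upper}, and $p\ge p_0=\max\{p_1,p_*\}$. The image $A$ of the map of Lemma~\ref{lem:upper} belongs to $\mathcal F$, has $\iota(A)\ge\iota(T(G))$ by monotonicity, and $\max_A\Phi_p<\Lambda^p$. This is the first inequality. By Lemma~\ref{lem:lower}, every $A\in\mathcal F$ with $\sup_A\Phi_p<\Lambda_*^p$ has $\iota(A)\le\iota(T(G))$. This is the second.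
\end{proof}

\section{Prescribing the graph and the complex}\label{sec:realize}

\subsection{Every graph comes from a domain}

We need points whose mutual distances lie just above or just below the threshold $2^{1/s}$ according to a given graph. A small perturbation of a regular simplex does this, at the cost of one dimension for each vertex. For Theorem~\ref{thm:differ}(c) we build in two scales: balls of radius $1$ at the vertices of a subset $V_1$ and of radius $r$ slightly less than $1$ at the others, so that the level $1$ sees only the induced graph $G[V_1]$ while the level $r^{-sp}$ sees all of $G$.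

\begin{lemma}\label{lem:domain}
Let $G$ be a graph on $V$, let $\emptyset\ne V_1\subset V$ and $N\ge\max\{2,\#V\}$. There are an embedding $V\subset\mathbb R^N$, a smooth bounded domain $\Omega\subset\mathbb R^N$, $r\in(0,1)$ and $\varepsilon>0$ such that \textup{(H1)--(H3)} hold for $(V_1,1,\varepsilon)$ with graph $G[V_1]$ and for $(V,r,\varepsilon)$ with graph $G$.
\end{lemma}

\begin{proof}
\emph{The points.} Let $J$ be the adjacency matrix of $G$ and fix $\beta>0$ so small that $I-\beta J$ is positive definite. Since $N\ge\#V$, for each $\rho>0$ there are vectors $x\in\mathbb R^N$ $(x\in V)$ with Gram matrix $\rho^2(I-\beta J)$. Distinct nonadjacent vertices are at distance $\ell_0=\rho\sqrt2$, adjacent ones at distance $\ell_1=\ell_0\sqrt{1+\beta}$. As $2^{1/s}>2$, we can choose $\rho$ with $\max\{2,\,2^{1/s}(1+\beta)^{-1/2}\}<\ell_0<2^{1/s}$; then $2<\ell_0<2^{1/s}<\ell_1$. Take $\delta\in(0,1)$ so small that $\ell_0<2^{1/s}(1-\delta)-4\delta$, and put $r=1-\delta$, $\varepsilon=2\delta$. Then $\varepsilon>1-r$ and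
\[
\ell_0<2^{1/s}r-2\varepsilon<2^{1/s}-2\varepsilon,\qquad 2^{1/s}r<2^{1/s}<\ell_1,
\]
so (H3) holds for both triples, with the stated graphs.

\emph{The domain.} Let $r_x=1$ for $x\in V_1$ and $r_x=r$ otherwise. Let $\Gamma$ be the union of $V$ and all segments between points of $V$, and let $E=\Gamma\cup\bigcup_x\overline{B(x,r_x)}$, a compact connected set. Let $E_\theta$ be its open $\theta$-neighborhood. Take $f\in C_c^\infty(E_\theta;[0,1])$ with $f=1$ on $E$, take a regular value $t\in(0,1)$ of $f$ (Sard's theorem), and let $\Omega$ be the component of $\{f>t\}$ that contains $E$. Near a boundary point of $\Omega$, the set $\{f>t\}$ is one side of the smooth hypersurface $\{f=t\}$, and this side is connected, hence contained in $\Omega$. So $\Omega$ is a smooth bounded domain with $E\subset\Omega\subset E_\theta$, and (H1) holds for both triples.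

\emph{Condition (H2).} Let $(V',\rho')$ be $(V_1,1)$ or $(V,r)$. If $d_\Omega(y)\ge\rho'$, then $B(y,\rho')\subset E_\theta$. So it suffices to show that for small $\theta$ this inclusion implies $y\in\bigcup_{x\in V'}B(x,\varepsilon)$. If not, there are $\theta_n\to0$ and $y_n\notin\bigcup_{V'}B(x,\varepsilon)$ with $B(y_n,\rho')\subset E_{\theta_n}$, and we may assume $y_n\to y$. Every $z\in B(y,\rho')$ lies in $B(y_n,\rho')$ for large $n$, so $\operatorname{dist}(z,E)\le\theta_n\to0$; thus $B(y,\rho')\subset E$. The open set $B(y,\rho')\setminus\bigcup_x\overline{B(x,r_x)}$ is contained in $\Gamma$, which has empty interior because $N\ge2$; so it is empty. The closed balls are pairwise disjoint because $\ell_0>2$, so by connectedness $B(y,\rho')\subset\overline{B(x,r_x)}$ for a single $x$, that is, $|y-x|\le r_x-\rho'$. If $\rho'=1$, this forces $r_x=1$, so $x\in V_1$ and $y=x$. If $\rho'=r$, it gives $|y-x|\le1-r<\varepsilon$. In both cases $x\in V'$ and $y_n\in B(x,\varepsilon)$ for large $n$, a contradiction.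
\end{proof}

\subsection{Every suspension is approximated by a box complex}

A box complex cannot be arbitrary. It is covered by the open set $\{\tau^+\ne0\}$ and its negative, and $\{\tau^+\neq 0\}$ deforms into the simplex $\{\tau\ge0\}$ by shrinking $\tau^-$, so it is contractible. This is the shape of a suspension with its two cones. Conversely, to obtain $\Sigma Y$ we take a fine net in $Y$ and join nearly antipodal points: then a vector $\tau$ with both signs is supported near a pair $\pm y$ and determines $y$ approximately. For compact $Y=-Y\subset S^{d-1}$ let $Y_\delta=\{z\in S^{d-1}:\operatorname{dist}(z,Y)\le\delta\}$.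

\begin{lemma}\label{lem:graph}
For every nonempty compact $Y=-Y\subset S^{d-1}$, $\delta\in(0,1]$ and $j\ge1$ there are a graph $G$ and odd maps $\Sigma^jY\to T(G)\to\Sigma^jY_\delta$.
\end{lemma}

\begin{proof}
It suffices to treat $j=1$: for $j>1$ replace $G$ by $G\vee K_{j-1}$, whose complex is $T(G)*S^{j-2}$ by \eqref{eq:joingraph}, and join both maps with the identity of $S^{j-2}$. Let $V\subset Y$ be a finite set such that every point of $Y$ is at distance less than $\delta/8$ from $V$. Put $x\sim x'$ if and only if $|x+x'|<\delta/4$; there are no loops since $|2x|=2$. We use the model $T_1(G)$.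

\emph{The map $T_1(G)\to\Sigma Y_\delta$.} Let $t(\tau)=\sum_x\tau_x$ and $z(\tau)=\sum_x\tau_xx\in\mathbb R^d$; both are odd. Since $\sum|\tau_x|=1$, we have $|t|\le1$, and $|t|<1$ exactly when $\tau$ has coordinates of both signs. In that case fix $x_0,x_1$ with $\tau_{x_0}>0>\tau_{x_1}$. If $\tau_x<0$, then $x\sim x_0$, so $|-x-x_0|<\delta/4$. If $\tau_x>0$, then $x\sim x_1$, so $|x-x_0|\le|x+x_1|+|x_0+x_1|<\delta/2$. As $z$ is a convex combination of the points $\operatorname{sgn}(\tau_x)x$, we get $|z-x_0|<\delta/2\le\frac12$. Hence $z\ne0$, and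
\[
\bigl|z/|z|-x_0\bigr|\le\bigl|1-|z|\bigr|+|z-x_0|\le2|z-x_0|<\delta,
\]
so $z/|z|\in Y_\delta$. Send $\tau$ to $(\sqrt{1-t^2}\,z/|z|,t)$ if $|t|<1$ and to $(0,t)$ if $|t|=1$. This map is odd; it is continuous where $|t|=1$ because the first component has norm $\sqrt{1-t^2}$.

\emph{The map $\Sigma Y\to T_1(G)$.} Define $\varphi:Y\to[0,1]^V$ by
\[
\varphi_x(y)=\frac{(\delta/8-|y-x|)^+}{\sum_{x'}(\delta/8-|y-x'|)^+},
\]
fix $x_*\in V$, and set
\[
[y,t]\mapsto\begin{cases}
(2-2t)\,\varphi(y)+(2t-1)\,e_{x_*},&t\ge\frac12,\\[2pt]
(\frac12+t)\,\varphi(y)-(\frac12-t)\,\varphi(-y),&|t|\le\frac12,\\[2pt]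
-(2+2t)\,\varphi(-y)+(2t+1)\,e_{x_*},&t\le-\frac12.
\end{cases}
\]
At $t=\frac12$ the first two lines give $\varphi(y)$, at $t=-\frac12$ the last two give $-\varphi(-y)$, and at $t=\pm1$ the value is $\pm e_{x_*}$, independent of $y$. So the map is well defined and continuous on $\Sigma Y$, and replacing $(y,t)$ by $(-y,-t)$ changes its sign. In the first and third lines the value has coordinates of one sign and $\ell^1$-norm $1$. In the second line, if $\varphi_x(y)>0$ and $\varphi_{x'}(-y)>0$, then $|x+x'|\le|x-y|+|x'+y|<\delta/4$, so $x\sim x'$ and $x\ne x'$. Hence the value lies in $c(G)$, and its $\ell^1$-norm is $1$ because the two terms have disjoint supports.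
\end{proof}

\begin{corollary}\label{cor:realize}
Let $Y=-Y\subset S^{d-1}$ be a nonempty smooth closed submanifold and $j\ge1$.
\begin{enumerate}
\item[(i)] There are a graph $G$ and odd maps $\Sigma^jY\to T(G)\to\Sigma^jY$. In particular $\iota(T(G))=\iota(\Sigma^jY)$ for each $\iota$.
\item[(ii)] There is $N_0$ such that for every $N\ge N_0$ there are a smooth bounded domain $\Omega\subset\mathbb R^N$ and $p_0>2$ such that, for all $p\ge p_0$ and any two invariants $\iota,\iota'$,
\[
\mu_k^{\iota}<\mu_{k'}^{\iota'}\quad\text{whenever}\quad k\le\iota(\Sigma^jY)\ \text{ and }\ k'>\iota'(\Sigma^jY).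
\]
\end{enumerate}
\end{corollary}

\begin{proof}
(i) For small $\delta$, every point of $\mathbb R^d$ within distance $\delta$ of $Y$ has a unique nearest point in $Y$, which depends continuously on the point (tubular neighborhood theorem). By uniqueness and $Y=-Y$, this projection is an odd map $Y_\delta\to Y$. Join it with the identity of $S^{j-1}$ and compose with the map of Lemma~\ref{lem:graph}.

(ii) Let $N_0=\max\{2,\#V\}$. Lemma~\ref{lem:domain} with $V_1=V$ gives $\Omega$ and $\varepsilon$ such that (H1)--(H3) hold for $(V,1,\varepsilon)$ with graph $G$. Fix $\Lambda\in(1,\Lambda_*)$ in Proposition~\ref{prop:reduction}; then $\mu_k^\iota<\Lambda^p<\Lambda_*^p\le\mu_{k'}^{\iota'}$ for $p\geq p_0$, and we may enlarge $p_0$ so that $p_0>2$.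
\end{proof}

It remains to find manifolds whose suspensions separate the invariants.

\section{Genus against index: a lens space}\label{sec:lens}

We look for a manifold with $\omega^2=0$ and large genus. The square of a class in $H^1(\,\cdot\,;\mathbb Z_2)$ vanishes when the class lifts to $\mathbb Z_4$, so we take a double cover that is the lower half of a $\mathbb Z_4$-cover: $S^{2m-1}\to S^{2m-1}/\{\pm1\}\to S^{2m-1}/\mathbb Z_4$, where $\mathbb Z_4=\langle i\rangle$ acts on $S^{2m-1}\subset\mathbb C^m$ by multiplication. A quadratic map turns multiplication by $i$ into the antipodal map.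

Let $m\ge2$ and $d=m(m+1)$. Identify the space of complex symmetric $m\times m$ matrices, with the Frobenius norm, with $\mathbb R^d$, and put
\[
M=\{zz^T:z\in\mathbb C^m,\ |z|=1\}.
\]
Since $\|zz^T\|^2=\sum_{a,b}|z_a|^2|z_b|^2=|z|^4$, we have $M\subset S^{d-1}$, and $-zz^T=(iz)(iz)^T$ gives $M=-M$. If $zz^T=ww^T$ with $|z|=|w|=1$, multiplying on the right by $\bar z$ gives $z=cw$ with $c\in\mathbb C$, and then $c^2=1$. If $hz^T+zh^T=0$, multiplying by $\bar z$ gives $h=cz$, and then $2c\,zz^T=0$, so $h=0$. Thus $z\mapsto zz^T$ induces an injective immersion, hence an embedding, of the closed manifold $S^{2m-1}/\{\pm1\}$. So $M$ is a smooth closed submanifold, and $\bar M$ is the lens space $L=S^{2m-1}/\mathbb Z_4$.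

\begin{lemma}\label{lem:lensindex}
$\mathrm{ind}(M)\le2$ and $\mathrm{ind}(\Sigma M)\le3$.
\end{lemma}

\begin{proof}
As $m\ge2$, the sphere $S^{2m-1}$ is simply connected, so $\pi_1(L)=\mathbb Z_4$ and $H^1(L;\mathbb Z_q)=\operatorname{Hom}(\mathbb Z_4,\mathbb Z_q)$. The generator of $\pi_1(L)$ lifts to a path from $z$ to $iz$ in the sphere, hence to a path from $zz^T$ to $-zz^T$ in $M$. So $\omega_M$ is the nonzero homomorphism $\mathbb Z_4\to\mathbb Z_2$, and it is the reduction mod 2 of the identity class in $H^1(L;\mathbb Z_4)$. Let $a$ be a singular $\mathbb Z_4$-valued $1$-cocycle representing that class and $w$ its reduction mod 2. The identity $\binom{n+n'}2=\binom n2+\binom{n'}2+nn'$ with $n'=4$ shows that $\binom n2$ mod 2 depends only on $n$ mod 4, so $b=\binom a2$ is a $\mathbb Z_2$-valued $1$-cochain. On a singular $2$-simplex with edges $e_{01},e_{12},e_{02}$ we have $a(e_{02})=a(e_{01})+a(e_{12})$, and the same identity gives $b(e_{12})-b(e_{02})+b(e_{01})=w(e_{01})w(e_{12})$ in $\mathbb Z_2$. Thus $w\cup w$ is the coboundary of $b$, and $\omega_M^2=0$.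 The second claim follows from Lemma~\ref{lem:index}.
\end{proof}

For the genus we need a finer tool. Let $\xi$ be $\mathbb C$ with the generator of $\mathbb Z_4$ acting by $i$, and let $\mathbb R_-$ and $\mathbb C_-$ be $\mathbb R$ and $\mathbb C$ with the generator acting by $-1$; thus $\mathbb C_-=\xi\otimes\xi$, and $\mathbb C_-\cong\mathbb R_-^2$ as real representations. An odd map $M\to S^{2b-1}$ is a nowhere vanishing section of the bundle over $L$ with fiber $\mathbb C_-^b$. Its integral Euler class is $(2u)^b$, where $u$ is the first Chern class of the line bundle with fiber $\xi$; since $\xi^{\otimes4}$ is trivial, $4u=0$, and the Euler class vanishes for $b\ge2$. The Euler class in $K$-theory retains more.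

We recall what is used. For a finite group $\Gamma$, equivariant $K$-theory assigns to each compact $\Gamma$-pair a module over the complex representation ring $R(\Gamma)=K_\Gamma(\mathrm{pt})$, contravariantly for equivariant maps of pairs. Let $\mathcal V$ be a complex representation with unit disk $D(\mathcal V)$ and unit sphere $S(\mathcal V)$. By equivariant Bott periodicity \cite{Atiyah}, $K_\Gamma(D(\mathcal V),S(\mathcal V))$ is a free $R(\Gamma)$-module on one generator $\theta_{\mathcal V}$, whose restriction to the origin is $e(\mathcal V)=\sum_l(-1)^l[\Lambda^l\mathcal V]\in R(\Gamma)$, possibly with $\mathcal V$ replaced by its dual, depending on the convention. One has $e(\mathcal V\oplus\mathcal V')=e(\mathcal V)e(\mathcal V')$, and $e(\mathcal V)=1-[\mathcal V]$ if $\dim\mathcal V=1$. Finally, $R(\mathbb Z_4)=\mathbb Z[x]/(x^4-1)$ with $x=[\xi]$, $x^{-1}=[\xi^*]$ and $x^2=[\mathbb C_-]=[\mathbb C_-^*]$.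

\begin{lemma}\label{lem:lensgenus}
$\mathrm{gen}(\Sigma^kM)\ge k+m-1$ for all $k\ge0$.
\end{lemma}

\begin{proof}
Let $g:\Sigma^kM\to S^{n-1}$ be odd; we must show $n\ge k+m-1$. The cone over $\Sigma^kM$ is $c(M)\times\mathbb R^k$. Define $q:\mathbb C^m\times\mathbb R^k\to c(M)\times\mathbb R^k$ by $q(z,w)=(zz^T/|z|,w)$, with first component $0$ for $z=0$. This map is continuous and norm-preserving, and $q(iz,-w)=-q(z,w)$. So $c(g)\circ q$ is a continuous, norm-preserving, $\mathbb Z_4$-equivariant map $\xi^m\oplus\mathbb R_-^k\to\mathbb R_-^n$.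

To apply Bott periodicity, both multiplicities of $\mathbb R_-$ must be even. If $n-k$ is odd, compose with the inclusion $\mathbb R_-^n\subset\mathbb R_-^{n+1}$. If then both multiplicities are odd, take the product with the identity of $\mathbb R_-$, which does not change their difference. We obtain a norm-preserving equivariant map $F:\mathcal V\to\mathcal W$ with $\mathcal V=\xi^m\oplus\mathbb C_-^a$, $\mathcal W=\mathbb C_-^b$ and $2b-2a\in\{n-k,\ n-k+1\}$.

Now $F$ is a map of pairs $(D(\mathcal V),S(\mathcal V))\to(D(\mathcal W),S(\mathcal W))$, so $F^*\theta_{\mathcal W}=c\,\theta_{\mathcal V}$ for some $c\in R(\mathbb Z_4)$. Since $F(0)=0$, restriction to the origin gives $e(\mathcal W)=c\,e(\mathcal V)$, that is,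
\[
(1-x^2)^b=c(x)\,(1-x^{\pm1})^m(1-x^2)^a .
\]
Apply the ring homomorphism $R(\mathbb Z_4)\to\mathbb Z[i]$, $x\mapsto i$, to get $2^b=c(i)(1\mp i)^m2^a$, and take squared absolute values: $4^b=|c(i)|^2\,2^m\,4^a$. Here $|c(i)|^2$ is an integer, and it is positive because the left side is. Hence $2b-2a\ge m$, and $n-k+1\ge m$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:differ}(a)]
Let $m\ge4$ and apply Corollary~\ref{cor:realize}(ii) with $Y=M$ and $j=1$. We have $m\le\mathrm{gen}(\Sigma M)$ by Lemma~\ref{lem:lensgenus} and $4>\mathrm{ind}(\Sigma M)$ by Lemma~\ref{lem:lensindex}, so $\mu_m^{\mathrm{gen}}<\lambda_4$ for $p\ge p_0$. For $4\le k\le m$ we get $\mu_k^{\mathrm{gen}}\le\mu_m^{\mathrm{gen}}<\lambda_4\le\lambda_k$.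
\end{proof}

\section{Index against co-genus: a Klein bottle}\label{sec:klein}

\subsection{An orientation obstruction}

We look for an $n$-dimensional space $Y$ with $\omega_Y^n\ne0$, so that $\mathrm{ind}(Y)=n+1$, that receives no odd map from $S^n$. Such a map induces $f:\mathbb{RP}^n\to\bar Y$ with $f^*\omega_Y=x$, and mod 2 cohomology raises no objection. But the mod 2 fundamental class of $\mathbb{RP}^n$ is the reduction of an integral class with twisted coefficients, and the twisted group in which its image must lie can vanish.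

We recall the facts. For a connected CW complex $Z$ and $\beta\in H^1(Z;\mathbb Z_2)=\operatorname{Hom}(\pi_1Z,\mathbb Z_2)$, let $\mathbb Z_{[\beta]}$ be the local system with fiber $\mathbb Z$ on which a loop $\gamma$ acts by $(-1)^{\beta(\gamma)}$. Then $f^*\mathbb Z_{[\beta]}=\mathbb Z_{[f^*\beta]}$; reduction mod 2 maps $\mathbb Z_{[\beta]}$ to the constant system $\mathbb Z_2$, compatibly with induced maps; and $H^0(Z;\mathbb Z_{[\beta]})=0$ if $\beta\ne0$, since a global section is an integer equal to its negative. Homology with local coefficients satisfies homotopy invariance, exactness and excision, and it vanishes above the dimension. For a compact connected $n$-manifold $Z$, possibly with boundary, with first Stiefel--Whitney class $w_1(Z)$, Poincar\'e--Lefschetz duality reads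
\begin{equation}\label{eq:duality}
H_n(Z,\partial Z;\mathbb Z_{[\beta]})\cong H^0(Z;\mathbb Z_{[\beta+w_1(Z)]}),
\end{equation}
and if $Z$ is closed there is a fundamental class in $H_n(Z;\mathbb Z_{[w_1(Z)]})$ whose reduction is the mod 2 fundamental class $[Z]_2$. Finally $w_1(\mathbb{RP}^n)=(n+1)x$.

\begin{lemma}\label{lem:obstruction}
Let $Y$ be a finite free complex with $\bar Y$ connected, and let $n\ge1$. If $H_n(\bar Y;\mathbb Z_{[(n+1)\omega_Y]})=0$, then $\mathrm{cog}(Y)\le n$.
\end{lemma}

\begin{proof}
If $\mathrm{cog}(Y)>n$, there is an odd map from a sphere of dimension at least $n$ to $Y$; restrict it to $S^n$. The induced map $f:\mathbb{RP}^n\to\bar Y$ has $f^*\omega_Y=x$, so $f^*\mathbb Z_{[(n+1)\omega_Y]}=\mathbb Z_{[w_1(\mathbb{RP}^n)]}$. The image of the twisted fundamental class under $f_*$ lies in the zero group. Reducing mod 2 gives $f_*[\mathbb{RP}^n]_2=0$, hence $1=\langle x^n,[\mathbb{RP}^n]_2\rangle=\langle\omega_Y^n,f_*[\mathbb{RP}^n]_2\rangle=0$, a contradiction.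
\end{proof}

If $\bar Y$ is a closed connected $n$-manifold, \eqref{eq:duality} shows that the hypothesis holds when $(n+1)\omega_Y\ne w_1(\bar Y)$. For surfaces we thus want $\omega^2\ne0$ and $\omega\ne w_1$. On a closed surface $\beta^2=w_1\beta$ for all $\beta\in H^1(\,\cdot\,;\mathbb Z_2)$ (Wu's formula). This excludes orientable surfaces, and on $\mathbb{RP}^2$ the only nonzero class is $w_1$. The next candidate works.

\subsection{The surface and its suspensions}

Let $\mathcal K=\mathbb{RP}^2\#\mathbb{RP}^2$ be the Klein bottle. The group $H^1(\mathcal K;\mathbb Z_2)$ has a basis $e_1,e_2$, one class from each summand, with $e_1^2=e_2^2\ne0$ and $e_1e_2=0$; Wu's formula then gives $w_1(\mathcal K)=e_1+e_2$. Put $\omega=e_1$. A map $\mathcal K\to\mathbb{RP}^\infty$ classifying $\omega$ can be deformed into $\mathbb{RP}^2\subset\mathbb{RP}^5$ by cellular approximation. By Whitney's theorem, a continuous map from a closed $2$-manifold to a manifold of dimension $5\ge2\cdot2+1$ is homotopic to a smooth embedding. Let $\widetilde{\mathcal K}\subset S^5$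 be the preimage of the embedded surface under $S^5\to\mathbb{RP}^5$. It is a symmetric smooth closed surface with quotient $\mathcal K$ and class $\omega_{\widetilde{\mathcal K}}=\omega$, and it is connected because $\omega\ne0$.

\begin{lemma}\label{lem:klein}
For all $j\ge0$, $\mathrm{ind}(\Sigma^j\widetilde{\mathcal K})=j+3$ and $\mathrm{cog}(\Sigma^j\widetilde{\mathcal K})\le j+2$.
\end{lemma}

\begin{proof}
Since $\omega^2\ne0$ and $\omega^3=0$ for dimensional reasons, $\mathrm{ind}(\widetilde{\mathcal K})=3$, and Lemma~\ref{lem:index}(ii) gives the first claim. Let $n=j+2$, $Y=\Sigma^j\widetilde{\mathcal K}$ and $\mathcal O=\mathbb Z_{[(n+1)\omega_Y]}$. By Lemma~\ref{lem:obstruction} it suffices to show $H_n(\bar Y;\mathcal O)=0$. For $j=0$ this is \eqref{eq:duality} on $\mathcal K$ with $3\omega+w_1(\mathcal K)=e_2\ne0$.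

Let $j\ge1$. Now $\bar Y$ need not be a manifold, so we cut off the part where it may be singular. The points of $Y$ are $(\sqrt{1-|w|^2}\,y,w)$ with $y\in\widetilde{\mathcal K}$, $w\in\mathbb R^j$, $|w|\le1$. Let $\mathcal D,\mathcal Z\subset\bar Y$ be the images of $\{|w|\le\frac12\}$ and $\{|w|\ge\frac12\}$. Pushing $|w|$ up to $1$ deforms $\mathcal Z$ onto $\mathbb{RP}^{j-1}$, whose dimension is less than $n$, so $H_n(\mathcal Z;\mathcal O)=0$. The part $\mathcal D=\widetilde{\mathcal K}\times_{\mathbb Z_2}D^j$ is the disk bundle $\pi:\mathcal D\to\mathcal K$ of the sum of $j$ copies of the line bundle $\widetilde{\mathcal K}\times_{\mathbb Z_2}\mathbb R$, whose first Stiefel--Whitney class is $\omega$. It is a compact connected $n$-manifold with boundary $\mathcal D\cap\mathcal Z$, and $w_1(\mathcal D)=\pi^*(w_1(\mathcal K)+j\omega)$ because the tangent bundle of $\mathcal D$ is the pull-back of the sum of the tangent bundle of $\mathcal K$ and the $j$ line bundles. Also $\omega_Y|_{\mathcal D}=\pi^*\omega$, as $(\sqrt{1-|w|^2}\,y,w)\mapsto y$ is odd.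 The exact sequence of the pair, excision and \eqref{eq:duality} give
\[
H_n(\bar Y;\mathcal O)\hookrightarrow H_n(\bar Y,\mathcal Z;\mathcal O)\cong H_n(\mathcal D,\partial\mathcal D;\mathcal O)\cong H^0(\mathcal D;\mathbb Z_{[\pi^*\beta]})
\]
with
\[
\beta=(n+1)\omega+w_1(\mathcal K)+j\omega=(2j+3)\omega+w_1(\mathcal K)=e_1+(e_1+e_2)=e_2 .
\]
Since $\pi$ is a homotopy equivalence, $\pi^*e_2\ne0$, and the last group is zero.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:differ}(b)]
Let $k\ge4$ and apply Corollary~\ref{cor:realize}(ii) with $Y=\widetilde{\mathcal K}$ and $j=k-3\ge1$. By Lemma~\ref{lem:klein}, $k\le\mathrm{ind}(\Sigma^jY)$ and $k>\mathrm{cog}(\Sigma^jY)$. Hence $\lambda_k<\mu_k^{\mathrm{cog}}$ for $p\ge p_0$.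
\end{proof}

\subsection{Both strict inequalities on one domain}

We join the two graphs and use the two scales of Lemma~\ref{lem:domain}. At the lower level only the Klein bottle graph is visible, so no bound on the co-genus of the join is needed; at the higher level we need only an upper bound for the index and a lower bound for the genus.

\begin{proof}[Proof of Theorem~\ref{thm:differ}(c)]
Let $m\ge5$. Let $G_1$ and $G_2$ be the graphs given by Corollary~\ref{cor:realize}(i) with $j=1$ for $\widetilde{\mathcal K}$ and for $M$. Let $G=G_1\vee G_2$, with vertex set $V$, let $V_1$ be the vertex set of $G_1$, so that $G[V_1]=G_1$, and let $N=\max\{2,\#V\}$. Take $\Omega,r,\varepsilon$ from Lemma~\ref{lem:domain}.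

For the triple $(V_1,1,\varepsilon)$ the complex is $T(G_1)$, with index $4$ and co-genus at most $3$ by Lemma~\ref{lem:klein}. Proposition~\ref{prop:reduction} gives $\lambda_4<\mu_4^{\mathrm{cog}}$ for large $p$.

For the triple $(V,r,\varepsilon)$ the complex is $T(G)=T(G_1)*T(G_2)$. By Lemmas~\ref{lem:index}(i) and~\ref{lem:lensindex}, $\mathrm{ind}(T(G))\le4+3=7$. Since $\widetilde{\mathcal K}$ is connected, a path from a point $y$ to $-y$, together with its negative, is an odd map $S^1\to\widetilde{\mathcal K}$. Suspending, we get odd maps $S^2\to\Sigma\widetilde{\mathcal K}\to T(G_1)$. Joining with $\Sigma M\to T(G_2)$ gives an odd map $\Sigma^4M\cong S^2*\Sigma M\to T(G)$, so $\mathrm{gen}(T(G))\ge m+3$ by Lemma~\ref{lem:lensgenus}. Proposition~\ref{prop:reduction} gives $\mu_{m+3}^{\mathrm{gen}}<\lambda_8$ for large $p$. Take $p_0>2$ larger than both thresholds. Since $m+3\ge8$, also $\mu_8^{\mathrm{gen}}\le\mu^{\mathrm{gen}}_{m+3}<\lambda_8$.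
\end{proof}

\section{Equality for $k\le3$}\label{sec:agree}

Now $\Omega$ is any nonempty bounded open set and $p>1$ is fixed. Fix $c>0$ such that $O=\{u\in\mathcal S:\Phi(u)<c\}$ is nonempty. We show that $O$, like a box complex, is the union of a contractible open set $U_+$ and its negative $U_-$. The set $W=U_+\cap U_-$ then plays the role of the space that is suspended, and the theorem reduces to comparing genus and co-genus of $W$ in the range where only path components matter.

\subsection{Continuity of nonlinear operations}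

Let $\nu$ be the measure $|x-y|^{-N-sp}dx\,dy$ on $\mathbb R^{2N}$ and $\hat u(x,y)=u(x)-u(y)$, so that $[u]_{s,p}=\|\hat u\|_{L^p(\nu)}$. We use that $g_n\to g$ in $L^p$ of any measure implies $|g_n|^p\to|g|^p$ in $L^1$; this follows from $\bigl||a|^p-|b|^p\bigr|\le p(|a|+|b|)^{p-1}|a-b|$ and H\"older's inequality.

\begin{lemma}\label{lem:conv}
Let $w_n,w\in X(\Omega)$ with $w_n\to w$ in $L^p(\mathbb R^N)$. If $|\hat w_n|^p\le F_n$ a.e.\ and $F_n\to F$ in $L^1(\nu)$, then $w_n\to w$ in $X(\Omega)$. In particular the maps $u\mapsto u^\pm$ are continuous from $X(\Omega)$ to itself.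
\end{lemma}

\begin{proof}
From any subsequence pass to a further one along which $w_n\to w$ and $F_n\to F$ a.e. Then $\hat w_n\to\hat w$ a.e., $|\hat w|^p\le F$, and the functions $2^{p-1}(F_n+F)-|\hat w_n-\hat w|^p$ are nonnegative and converge a.e.\ to $2^pF$. Fatou's lemma gives $2^p\int F\,d\nu\le2^p\int F\,d\nu-\limsup\int|\hat w_n-\hat w|^p\,d\nu$, so $[w_n-w]_{s,p}\to0$ along this subsequence, hence along the whole sequence. For the last claim let $u_n\to u$ in $X(\Omega)$. Since $|a^\pm-b^\pm|\le|a-b|$, we have $u_n^\pm,u^\pm\in X(\Omega)$, $u_n^\pm\to u^\pm$ in $L^p$ by \eqref{eq:poincare}, and $F_n=|\hat u_n|^p$ is admissible.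
\end{proof}

\subsection{Two contractible sets cover the sublevel set}

One would like to deform a function $u\in O$ with $u^+\ne0$ to $u^+/\|u^+\|_p$ by shrinking $u^-$. The energy may rise above $c$ on the way. The point is that it cannot do so in both directions, because it is concave along the path. For $u\in\mathcal S$ with $u^+\ne0$ and $\beta\in[0,1]$ put
\[
v_\beta(u)=\frac{u^+-\beta u^-}{\|u^+-\beta u^-\|_p},
\]
so that $v_1(u)=u$, and let
\[
U_+=\{u\in O:\ u^+\ne0,\ v_\beta(u)\in O\text{ for all }\beta\in[0,1]\},\qquad U_-=-U_+ .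
\]

\begin{proposition}\label{prop:cover}
The sets $U_\pm$ are open in $\mathcal S$, $O=U_+\cup U_-$, the set $U_+$ is contractible, and $O\setminus U_+\ne\emptyset$.
\end{proposition}

\begin{proof}
\emph{Openness.} By Lemma~\ref{lem:conv} and \eqref{eq:poincare}, the set $\{u\in\mathcal S:u^+\ne0\}$ is open in $\mathcal S$, and $(u,\beta)\mapsto v_\beta(u)$ is continuous on its product with $[0,1]$, the denominator being at least $\|u^+\|_p$. As $O$ is open and $[0,1]$ is compact, $U_+$ is open.

\emph{Covering.} Let $u\in O$. If $u^-=0$, then $v_\beta(u)=u$ and $u\in U_+$; if $u^+=0$, then $u\in U_-$. Otherwise let $f=u^+/\|u^+\|_p$, $g=u^-/\|u^-\|_p$ and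
\[
u_\theta=\theta^{1/p}f-(1-\theta)^{1/p}g,\qquad h(\theta)=\Phi(u_\theta),\qquad\theta\in[0,1].
\]
Since $fg=0$, we have $u_\theta\in\mathcal S$, and $u=u_{\theta_0}$ with $\theta_0=\|u^+\|_p^p\in(0,1)$. Moreover $v_\beta(u)=u_\theta$ with $\theta=\theta_0/(\theta_0+\beta^p(1-\theta_0))$, which runs through $[\theta_0,1]$, and $-v_\beta(-u)=u_\theta$ with $\theta=\beta^p\theta_0/(\beta^p\theta_0+1-\theta_0)$, which runs through $[0,\theta_0]$. So $u\in U_+$ if and only if $h<c$ on $[\theta_0,1]$, and $u\in U_-$ if and only if $h<c$ on $[0,\theta_0]$.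

We show that $h$ is concave, by showing that $\theta\mapsto|\hat u_\theta(x,y)|^p$ is concave for each pair $(x,y)$. If $g(x)=g(y)=0$, it equals $\theta|\hat f(x,y)|^p$. If $f(x)=f(y)=0$, it equals $(1-\theta)|\hat g(x,y)|^p$. Otherwise $f$ is positive at one of the two points and $g$ is positive at one of them, and these are different points because $fg=0$. Say $f(x)>0$ and $g(y)>0$, so $g(x)=f(y)=0$; then the function equals $\psi(\theta f(x)^p,(1-\theta)g(y)^p)$, where $\psi(a,b)=(a^{1/p}+b^{1/p})^p$. For $a,b\ge0$ and $t\in(0,1)$, convexity of the $p$-th power gives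
\[
\psi(a,b)=\Bigl(t\,\frac{a^{1/p}}t+(1-t)\frac{b^{1/p}}{1-t}\Bigr)^p\le t^{1-p}a+(1-t)^{1-p}b .
\]
Equality holds for $t=a^{1/p}/(a^{1/p}+b^{1/p})$ if $a,b>0$, and in the limit $t\to1$ or $t\to0$ if $b=0$ or $a=0$. So $\psi$ is an infimum of linear functions, hence concave, and its composition with an affine function of $\theta$ is concave. Integrating against $\nu$, we see that $h$ is concave.

If $h(\theta_1)\ge c$ and $h(\theta_2)\ge c$ with $\theta_1<\theta_0<\theta_2$, concavity would give $h(\theta_0)\ge c$, which is false. So $h<c$ on $[\theta_0,1]$ or on $[0,\theta_0]$.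

\emph{Deformation to nonnegative functions.} Let $\mathcal P=\{u\in O:u\ge0\}\subset U_+$. For $u\in U_+$ we have $v_{\beta'}(v_\beta(u))=v_{\beta\beta'}(u)\in O$, so $v_\beta(u)\in U_+$. The homotopy $(u,t)\mapsto v_{1-t}(u)$ thus stays in $U_+$, starts at the identity and ends in $\mathcal P$. Since $O=U_+\cup(-U_+)$ is nonempty, so are $U_+$ and $\mathcal P$. The elements of $-\mathcal P$ have $u^+=0$, so $-\mathcal P\subset O\setminus U_+$, which proves the last claim.

\emph{Contraction of $\mathcal P$.} On nonnegative functions $\Phi$ is convex along segments in the variable $u^p$. Fix $v\in\mathcal P$ and put $w_t(u)=((1-t)u^p+tv^p)^{1/p}$ for $u\in\mathcal P$, $t\in[0,1]$. Then $w_0(u)=u$, $w_1(u)=v$, $w_t(u)\ge0$, $w_t(u)=0$ off $\Omega$, and $\|w_t(u)\|_p=1$. The value $w_t(u)(x)$ is the $\ell^p$-norm of the vector $((1-t)^{1/p}u(x),t^{1/p}v(x))\in\mathbb R^2$, so the triangle inequality for this norm gives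
\begin{equation}\label{eq:hidden}
|w_t(u)(x)-w_t(u)(y)|^p\le(1-t)|\hat u(x,y)|^p+t|\hat v(x,y)|^p .
\end{equation}
Hence $\Phi(w_t(u))\le(1-t)\Phi(u)+t\Phi(v)<c$ and $w_t(u)\in\mathcal P$. For continuity let $u_n\to u$ in $\mathcal P$ and $t_n\to t$. Since $|a-b|^p\le|a^p-b^p|$ for $a,b\ge0$,
\[
\|w_{t_n}(u_n)-w_t(u)\|_p^p\le\|(1-t_n)u_n^p-(1-t)u^p+(t_n-t)v^p\|_1\to0,
\]
because $u_n^p\to u^p$ in $L^1$. By \eqref{eq:hidden}, Lemma~\ref{lem:conv} applies with $F_n=(1-t_n)|\hat u_n|^p+t_n|\hat v|^p$. So $\mathcal P$ contracts to $v$, and the two homotopies together contract $U_+$.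
\end{proof}

\subsection{Proof of Theorem~\ref{thm:agree}}

It suffices to show $\mu_k^{\mathrm{cog}}\le\mu_k^{\mathrm{gen}}$, and we may assume that the right side is finite. Let $c>\mu_k^{\mathrm{gen}}$; there is $A\in\mathcal F$ with $A\subset O$ and $\mathrm{gen}(A)\ge k$. We construct an odd map $S^{k-1}\to O$. Its image belongs to $\mathcal F$ and has co-genus at least $k$, so $\mu_k^{\mathrm{cog}}\le c$, and the theorem follows. For $k=1$ map $S^0$ to $\{u,-u\}$ with $u\in A$.

Let $W=U_+\cap U_-=-W$, and let $\rho_\pm(u)=\operatorname{dist}(u,O\setminus U_\pm)$ for $u\in O$, the distance being taken in $X(\Omega)$. By Proposition~\ref{prop:cover}, the sets $O\setminus U_\pm$ are nonempty and closed in $O$. So $\rho_\pm$ are finite and continuous, $U_\pm=\{\rho_\pm>0\}$, and $\rho_+(-u)=\rho_-(u)$. The function $g_1=\rho_+-\rho_-$ is odd. It does not vanish on $O\setminus W$, since a point of $O\setminus W$ lies in exactly one of $U_\pm$.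

\emph{The case $k=2$.} If $W=\emptyset$, then $g_1$ is an odd map $A\to\mathbb R\setminus\{0\}$, contradicting $\mathrm{gen}(A)\ge2$. So there is $w\in W$, and $w,-w\in U_+$. As $U_+$ is contractible, it contains a path $\gamma:[0,1]\to U_+$ from $w$ to $-w$. The map $\pm e^{i\pi t}\mapsto\pm\gamma(t)$ is an odd map $S^1\to O$.

\emph{The case $k=3$.} First, the path components of $W$ are open in $W$. Let $w\in W$ and $\pi(u)=u/\|u\|_p$, which is continuous on $X(\Omega)\setminus\{0\}$ by \eqref{eq:poincare}. As $W$ is open in $\mathcal S$ and $\pi(w)=w$, a small ball $\mathcal B$ of $X(\Omega)$ about $w$ satisfies $0\notin\mathcal B$ and $\pi(\mathcal B)\subset W$. The set $\pi(\mathcal B)$ is path connected and contains $\mathcal B\cap\mathcal S$, a neighborhood of $w$ in $\mathcal S$.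

The involution permutes the path components of $W$. Suppose that it fixes none of them (this includes the case $W=\emptyset$). Choose one component from each pair $\{C,-C\}$ and let $\epsilon:W\to\{\pm1\}$ be $+1$ on the chosen components and $-1$ on the others; $\epsilon$ is odd, and continuous because the components are open. Let $g_2=\epsilon\min\{\rho_+,\rho_-\}$ on $W$ and $g_2=0$ on $O\setminus W$. Then $|g_2|=\min\{\rho_+,\rho_-\}$ on all of $O$, so $g_2$ is continuous at the points of $O\setminus W$, where it vanishes; it is continuous on the open set $W$; and it is odd, since $\min\{\rho_+,\rho_-\}$ is even. As $g_2\ne0$ on $W$ and $g_1\ne0$ on $O\setminus W$, the pair $(g_1,g_2)$ is an odd map $A\to\mathbb R^2\setminus\{0\}$, contradicting $\mathrm{gen}(A)\ge3$.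

So some path component of $W$ contains a pair $w,-w$. A path in $W$ from $w$ to $-w$, together with its negative, is an odd map $S^1\to W$. Since $W\subset U_+$ and $U_+$ is contractible, this map extends over the closed upper hemisphere of $S^2$ with values in $U_+$. Extend it to the lower hemisphere by oddness, with values in $U_-$. The result is an odd map $S^2\to O$. \qed

\begin{remark}
For $k=3$ the proof shows that $W$ has no odd map to $S^0$ and deduces that $W$ receives an odd map from $S^1$. For $k=4$ one would have to pass from the absence of odd maps $W\to S^1$ to an odd map $S^2\to W$. This implication is false for general spaces: by Lemma~\ref{lem:klein} with $j=0$, the surface $\widetilde{\mathcal K}$ has $\mathrm{gen}\ge\mathrm{ind}=3$ and $\mathrm{cog}\le2$.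
\end{remark}

\begin{thebibliography}{9}

\bibitem{Atiyah}
Atiyah, Quart. J. Math. 19 (1968).

\bibitem{DPV}
Di Nezza, Palatucci, Valdinoci, Bull. Sci. Math. 136 (2012).

\bibitem{IS}
Antonio Iannizzotto, Marco Squassina, \emph{Weyl-type laws for fractional $p$-eigenvalue problems}, arXiv:1312.2441 (2013).

\end{thebibliography}
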